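
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Non-fibered simple minimal knots on an odd number of strands}


\begin{abstract}
A simple minimal knot $K(N,p,q)$ is the knot of a branch point of a minimal surface in $\mathbb R^4$ whose leading terms are $z\mapsto\bigl(z^N,\,a(z^p+\bar z^p)+b(z^q-\bar z^q)\bigr)$. Soret and Ville conjectured that these knots are fibered when $N$ is odd. We disprove the conjecture. None of the knots $K(7,10,8)$ is fibered, and for every odd $N\ge 7$ there are infinitely many pairs $(p,q)$ for which knots $K(N,p,q)$ exist and none of them is fibered. The obstruction is an extreme coefficient of the Alexander polynomial different from $\pm1$. In two of our three families, and for $N=7$, the braid of the knot is conjugate to a power of a short alternating word, and the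 Burau determinant of this word has a factor that can be read off from one block of a $2\times2$ block matrix. In the third family, where $N$ is composite, the Burau matrices split into $2\times2$ blocks over a larger field.
\end{abstract}

\section{Introduction}

\subsection*{The question}

The setting and the question are those of \cite{SV}. Let $D$ be a disk with a complex structure and center $0$, and let $X:D\to\mathbb R^4=\mathbb C^2$ be a conformal harmonic map, that is, a parametrized minimal surface $M$. Suppose that $dX(0)=0$, so that $0$ is a branch point, and that $X(D)$ is embedded near $X(0)$. For small $\epsilon$ the intersection of $M$ with the sphere of radius $\epsilon$ around $X(0)$ is a knot in $\mathbb S^3$, well defined up to isotopy. It is the \emph{knot of the minimal singularity}.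

Holomorphic curves are minimal surfaces. The curve $z\mapsto(z^N,z^p)$ with $\gcd(N,p)=1$ gives the $(N,p)$ torus knot. For a holomorphic curve $\{F=0\}$ the Milnor map $F/|F|$ shows that the knot is fibered in the following sense.

\begin{definition}
A knot $K\subset\mathbb S^3$ is \emph{fibered} if there is a differentiable map $\varpi:\mathbb S^3\setminus K\to S^1$ which defines a fiber bundle whose fiber $\varpi^{-1}(e^{it})$ is the interior of a compact orientable differentiable surface with boundary $K$.
\end{definition}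

A general minimal surface is not given by a holomorphic equation $F=0$, so this argument is not available, and one may ask how much of the fibration survives. A branch point is a \emph{simple minimal singularity} if, in coordinates $\mathbb C\times\mathbb C$ given by the tangent plane and the normal plane at $X(0)$, the surface is locally
\[
z\mapsto\bigl(z^N,\ a(z^p+\bar z^p)+b(z^q-\bar z^q)\bigr),\qquad a,b\neq0,\quad p,q>N,
\]
up to higher-order terms that do not affect the knot type. On a circle $|z|=\text{const}$ the first coordinate winds $N$ times around a circle, while the second oscillates with frequency $p$ in one direction and $q$ in another. The associated knots are given directly by the following curves. For a phase $\phi\in\mathbb R$ and small $\delta>0$ put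
\begin{equation}\label{eq:gamma}
\gamma(\theta)=\bigl(\cos N\theta,\ \sin N\theta,\ \delta\cos(p\theta+\phi),\ \delta\sin(q\theta)\bigr),\qquad \theta\in[0,2\pi].
\end{equation}
(One could allow a phase in both oscillations; shifting $\theta$ removes one of them.) The curve $\gamma$ winds $N$ times around the core of a thin solid torus $S^1\times\mathbb R^2$, so it is a closed braid on $N$ strands. If $\gamma$ is embedded, its image, seen in $\mathbb S^3$ through the standard unknotted solid torus, is a knot $K(N,p,q,\phi)$ whose type does not depend on $\delta$. The \emph{simple minimal knots} $K(N,p,q)$ are the knots $K(N,p,q,\phi)$ for all phases $\phi$ for which $\gamma$ is embedded. We speak of an embedded $K(N,p,q,\phi)$ to recall this condition.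

Minimal singularity knots need not be fibered. It is known that the knot $9_{46}$ is not fibered, and that it is the knot of the minimal surface locally given by
\[
z\mapsto\bigl(z^4+o(|z|^4),\ z^{13}+\bar z^{13}+z^5-\bar z^5+o(|z|^{13})\bigr);
\]
here $N=4$. For odd $N$ the braid of a simple minimal knot is strikingly regular. As we shall see in Proposition~\ref{prop:braid}, its crossings come in $2q$ layers, alternately on the even and on the odd positions, and any two layers on positions of the same parity are equal or inverse to each other. Soret and Ville \cite{SV} conjectured: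
\begin{quote}
\emph{the simple minimal knots $K(N,p,q)$ with $N$ odd are fibered,}
\end{quote}
that is, $K(N,p,q,\phi)$ is fibered for all odd $N$ and all $p,q>N$ and $\phi$ for which $\gamma$ is embedded.

\subsection*{Results}

The conjecture is false.

\begin{theorem}\label{thm:A}
Let $(N,p,q)=(7,10,8)$. The curve $\gamma$ is embedded for all but finitely many $\phi$ modulo $2\pi$, and for each such $\phi$ the knot $K(7,10,8,\phi)$ is not fibered. The same holds for $(N,p,q)=(7,270,19)$, where moreover $\gcd(p,q)=1$.
\end{theorem}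

\begin{theorem}\label{thm:B}
For every odd $N\ge7$ there are infinitely many pairs $(p,q)$ with $p,q>N$ and $\gcd(N,pq)=1$ such that every embedded $K(N,p,q,\phi)$ is non-fibered. One may take the following pairs.
\begin{enumerate}
\item[\textup{(1)}] If $N\equiv3\pmod4$, $N\ge7$: $(p,q)=((N-2)d,\,4d)$ with $\gcd(d,N)=1$ and $4d>N$.
\item[\textup{(2)}] If $N=km$ is composite, with $k$ prime and $m\ge3$: $q=N+1$ and any $p>N$ with $p\equiv1\pmod N$ and $p\equiv-k\pmod{2q}$.
\item[\textup{(3)}] If $N\equiv1\pmod4$ is prime, $N\ge13$: let $C=4$ if $N=13$, and otherwise let $C$ be an integer with $N/6<C<N/5$; let $P_0=1$ if $C$ is even and $P_0=2$ if $C$ is odd. Take $(p,q)=(dp_0,3d)$ with $\gcd(d,N)=1$, $3d>N$, $dp_0>N$, $p_0\equiv3C\pmod N$ and $p_0+3\equiv NP_0\pmod6$.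
\end{enumerate}
\end{theorem}

The three cases cover every odd $N\ge7$: either $N\equiv3\pmod4$, or $N\equiv1\pmod 4$ is composite, or $N\equiv1\pmod4$ is a prime, and then $N\ge13$. The condition $\gcd(N,pq)=1$ guarantees that $\gamma$ is embedded for all but finitely many phases modulo $2\pi$, by Proposition~\ref{prop:braid}(a). The cases $N=3$ and $N=5$ are not decided here.

\subsection*{The idea}

The Alexander polynomial of a fibered knot has extreme coefficients $\pm1$. For the closure of a braid $\beta$ it can be computed from $\det(I-\Psi(\beta))$, where $\Psi$ is the reduced Burau representation. Multiplying out the braid of $K(7,10,8)$, which has $48$ crossings, is neither pleasant nor instructive. Instead we use the regularity of the braid: it is an alternating word $A^{\pm1}B^{\pm1}A^{\pm1}B^{\pm1}\cdots$ in one ``odd'' layer $A$ and one ``even'' layer $B$, and for suitable $p,q$ the signs follow the pattern $++++----$ repeated $d$ times. Then $\beta$ is conjugate to $w_4^{d}$ or $w_4^{-d}$, where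
\[
w_4=ABAB\,A^{-1}B^{-1}A^{-1}B^{-1}=V\,B\,V^{-1}B^{-1},\qquad V=ABA .
\]
Since $\det(I-\Psi(w_4))$ divides $\det(I-\Psi(w_4^{d}))$, it suffices to find a factor of the former. The matrix $I-\Psi(w_4)$ is, up to an invertible factor, the difference $BV-VB$. In a basis adapted to the odd and even positions, the upper block row of this difference is a multiple of a single $n\times n$ block, where $N=2n+1$. For $N=7$ this block is a $3\times3$ matrix with determinant $2t^2-3t+2$ up to a unit, and the knot is not fibered. The pattern $+++---$ and the word $w_3=ABA\,B^{-1}A^{-1}B^{-1}$ can be treated in the same way.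

Section~\ref{sec:braid} finds the braid. Section~\ref{sec:burau} states the criterion and carries out the factorization on three strands, where it is a computation with $2\times2$ matrices. Section~\ref{sec:blocks} gives the factorization in general, and Section~\ref{sec:seven} proves Theorem~\ref{thm:A}. Sections~\ref{sec:three}--\ref{sec:prime} prove the three parts of Theorem~\ref{thm:B}. Parts (1) and (3) use the words $w_4$ and $w_3$. In part (2) the braid is in general not a power of such a word, and all row signs are equal, in which case the factorization would give nothing anyway (Remark~\ref{rem:equal}). There we diagonalize the blocks instead.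

\subsection*{Conventions}

Throughout $N=2n+1$ with $n\ge1$, and $s=t^{-1}$. We write $f\doteq g$ if $f$ and $g$ agree up to a unit $\pm t^k$ of $\mathbb Z[t^{\pm1}]$. The \emph{extreme coefficients} of a nonzero Laurent polynomial are its highest and lowest nonzero coefficients; they are multiplicative. A uniform change of the crossing convention replaces a knot by its mirror image, and reading braid words backwards reverses its orientation. Neither affects fiberedness, nor the Alexander polynomial $\Delta_K$ up to $\doteq$, so we do not track them. The knots $K(N,p,q,\phi)$ are defined by \eqref{eq:gamma} for all $p,q\ge1$, and we use the notation in this generality; $p,q>N$ is required only in the conjecture and in the theorems.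

\section{The braid}\label{sec:braid}

We view $\gamma$ as a braid with time $N\theta$ and project along the third coordinate. Put
\[
x(\theta)=\sin q\theta\quad\text{(height)},\qquad z(\theta)=\cos(p\theta+\phi)\quad\text{(depth)}.
\]
The point of the next proposition is that the sign of a crossing is a product of two factors. One, $\Omega_r$, depends only on the row $r$ of the crossing; the other, $e_i$, depends only on its time.

\begin{proposition}\label{prop:braid}
Let $N=2n+1$, let $p,q\ge1$, and put $\xi_\nu=\frac{(2\nu+1)\pi}{2q}$ for $\nu\in\mathbb Z/2q$.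
\begin{enumerate}
\item[\textup{(a)}] $\gamma$ is embedded if and only if $\gcd(N,pq)=1$ and $\sin(p\xi_\nu+\phi)\ne0$ for all $\nu$.
\item[\textup{(b)}] Suppose $\gamma$ is embedded. Choose integers $c,N'$ with $cq\equiv p\pmod N$ and $NN'\equiv1\pmod{4q}$, and put
\[
P=N'(p+q),\qquad \Omega_{2l}=\Omega_{N-2l}=\operatorname{sgn}\sin\frac{2\pi cl}{N}\quad(1\le l\le n).
\]
There is a constant $\psi$, depending on $\phi$, such that $\frac{\pi Pi}{q}+\psi\notin\pi\mathbb Z$ for all $i\in\mathbb Z$ and such that, with
\[
e_i=\operatorname{sgn}\sin\Bigl(\frac{\pi Pi}{q}+\psi\Bigr),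
\]
the knot $K(N,p,q,\phi)$ is, up to mirror image and orientation, the closure of $\beta=\Lambda_0\Lambda_1\cdots\Lambda_{2q-1}$. Here $\Lambda_i=\prod_{r\text{ even}}\sigma_r^{e_i\Omega_r}$ for $i$ in one parity class and $\Lambda_i=\prod_{r\text{ odd}}\sigma_r^{e_i\Omega_r}$ for $i$ in the other, with $1\le r\le N-1$.
\end{enumerate}
\end{proposition}

The even rows are the numbers $2l$ and the odd rows are the numbers $N-2l$, so each row $r$ has exactly one sign $\Omega_r$. Given $\psi$, the signs $e_i$ depend only on $P$ modulo $2q$.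

\begin{proof}
Let $\theta\ne\theta'$ modulo $2\pi$ with $N\theta\equiv N\theta'$ modulo $2\pi$. As $N$ is odd, every residue modulo $N$ is twice a residue, so $\theta-\theta'\equiv4\pi j/N$ modulo $2\pi$ with $j\not\equiv0\pmod N$. With $\eta=2\pi j/N$ and $\xi=\theta'+\eta$ we have $\theta\equiv\xi+\eta$ and $\theta'\equiv\xi-\eta$, hence
\begin{equation}\label{eq:diff}
x(\theta)-x(\theta')=2\cos(q\xi)\sin(q\eta),\qquad z(\theta)-z(\theta')=-2\sin(p\xi+\phi)\sin(p\eta).
\end{equation}

(a) As $N$ is odd, $\sin q\eta=0$ means $N\mid qj$, and $\sin p\eta=0$ means $N\mid pj$. If $\gcd(N,q)>1$, choose $j\not\equiv0$ with $N\mid qj$. The first difference in \eqref{eq:diff} vanishes for all $\xi$ and the second vanishes for some $\xi$, so $\gamma$ is not embedded. If $\gcd(N,p)>1$, choose $j\not\equiv0$ with $N\mid pj$. The second difference vanishes for all $\xi$ and the first for some $\xi$, so again $\gamma$ is not embedded. If $\gcd(N,pq)=1$, neither $\sin q\eta$ nor $\sin p\eta$ ever vanishes. The first difference is zero exactly when $\xi$ is some $\xi_\nu$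 modulo $2\pi$, and then the second is zero exactly when $\sin(p\xi_\nu+\phi)=0$.

(b) \emph{Times of crossings.} In the projection, crossings occur exactly for the pairs $\xi_\nu\pm2\pi j/N$, at time $N\xi_\nu$ modulo $2\pi$. In units of $\pi/(2q)$ this time is $T=N(2\nu+1)$ modulo $4q$. Since $N$ is odd and prime to $q$, we have $\gcd(N,4q)=1$, so $T$ runs bijectively through the odd residues modulo $4q$. We write $T=2i+1$ with $0\le i<2q$.

\emph{Positions.} At time $N\xi_\nu$ the strands are at the parameters $\xi_\nu+2\pi j/N$, $j\in\mathbb Z/N$, and $\cos(q\xi_\nu)=0$, $\sin(q\xi_\nu)=(-1)^\nu$. So their heights are $(-1)^\nu\cos(2\pi qj/N)$. The strand $j=0$ is alone at an extreme height. The others meet in pairs $\pm j$ at the $n$ distinct heights $(-1)^\nu\cos(2\pi l/N)$, where $qj\equiv\pm l\pmod N$ and $1\le l\le n$. Number the positions from the top. For $\nu$ even, the pair $l$ occupies positions $2l,2l+1$, so it crosses in row $2l$. For $\nu$ odd the order is reversed; the pair occupies positions $N-2l,N-2l+1$ and crosses in row $N-2l$. From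 $2i+1\equiv N(2\nu+1)\pmod4$ we see that the parity of $\nu$ alternates with $i$.

\emph{Signs.} Consider the sign of $\bigl(x'(\theta)-x'(\theta')\bigr)\bigl(z(\theta)-z(\theta')\bigr)$ at a crossing. It is symmetric in the two strands and tells whether the strand with the larger $z$ is rising or falling relative to the other. With a universal convention it therefore decides between $\sigma_r$ and $\sigma_r^{-1}$. Since $x'(\theta)-x'(\theta')=-2q\sin(q\xi)\sin(q\eta)$, it is the sign of
\begin{equation}\label{eq:sign}
4q\,\sin(q\xi_\nu)\sin(q\eta)\,\sin(p\xi_\nu+\phi)\sin(p\eta),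
\end{equation}
which is nonzero, so the crossings are transverse. Replacing $j$ by $-j$ does not change this product, so choose $j$ with $qj\equiv l\pmod N$; then $pj\equiv cl\pmod N$. So $\sin q\eta=\sin\frac{2\pi l}N>0$ and $\sin p\eta=\sin\frac{2\pi cl}{N}$, and the sign is
\[
(-1)^\nu\operatorname{sgn}\sin(p\xi_\nu+\phi)\cdot\operatorname{sgn}\sin\tfrac{2\pi cl}N .
\]
The last factor is $\Omega_r$ for the row $r$ in question. For the rest, $\pi\nu=\frac{\pi(2\nu+1)}2-\frac\pi2$ gives
\[
(-1)^\nu\sin(p\xi_\nu+\phi)=\sin(p\xi_\nu+\phi+\pi\nu)=\sin\Bigl(\frac{(p+q)\pi(2\nu+1)}{2q}+\phi-\frac\pi2\Bigr),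
\]
which depends only on $2\nu+1$ modulo $4q$. At $T=2i+1$ we have $2\nu+1\equiv N'(2i+1)\pmod{4q}$. This gives the formula for $e_i$, with $\psi=\frac{\pi P}{2q}+\phi-\frac\pi2$.
\end{proof}

The time signs are easy to read off when $P/q$ is congruent modulo $2$ to $\pm1/h$ for an integer $h\ge1$ (then $h$ divides $q$). In this case $e_i=\operatorname{sgn}\sin(\pm\frac{\pi i}h+\psi)$. The points $\pm\frac{\pi i}{h}+\psi$ with $0\le i<2h$ are equally spaced on the circle and none lies in $\pi\mathbb Z$, so exactly $h$ consecutive ones lie in the upper half-circle: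
\begin{equation}\label{eq:pattern}
e\ \text{ has the cyclic pattern }\ (\underbrace{+\cdots+}_{h}\,\underbrace{-\cdots-}_{h})^d\quad\text{with } 2hd=2q .
\end{equation}

\begin{example}\label{ex:torus}
Let $p=q$ with $\gcd(N,p)=1$, and let $\gamma$ be embedded, which by Proposition~\ref{prop:braid}(a) means $\cos\phi\ne0$. Then $P=2qN'\equiv0\pmod{2q}$ and $c\equiv1$, so all crossings have the same sign. Indeed $(\cos(p\theta+\phi),\sin p\theta)$ is the image of $(\cos p\theta,\sin p\theta)$ under a linear map of determinant $\cos\phi$, so $K(N,p,p,\phi)$ is the $(N,p)$ torus knot or its mirror image.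
\end{example}

Two symmetries produce new triples from old ones.

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[\textup{(i)}] Every knot $K(N,q,p,\phi')$ is the mirror image of some $K(N,p,q,\phi)$.
\item[\textup{(ii)}] Let $\gcd(N,pq)=1$, $N$ odd. Then $\gamma$ is embedded for $(N,p+2qN,q,\phi)$ if and only if it is embedded for $(N,p,q,\phi+\pi)$, and then $K(N,p+2qN,q,\phi)=K(N,p,q,\phi+\pi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $a=(\phi'+\frac\pi2)/q$ and $\phi=-\frac\pi2-pa$, and substitute $\theta=\theta'+a$ in $\bigl(e^{iN\theta},\cos(p\theta+\phi),\sin q\theta\bigr)$. Since $\cos(p\theta'+pa+\phi)=\sin p\theta'$ and $\sin(q\theta'+qa)=\cos(q\theta'+\phi')$, we get $\bigl(e^{iNa}e^{iN\theta'},\ \sin p\theta',\ \cos(q\theta'+\phi')\bigr)$. Up to a rotation of $S^1$ this is the curve of $K(N,q,p,\phi')$ with its last two coordinates exchanged, and this exchange is a reflection.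

(ii) The projection of $\gamma$ depends only on $N$ and $q$. In the proof of Proposition~\ref{prop:braid}, $p$ enters the embeddedness criterion and the crossing signs only through $\gcd(N,p)$, $\sin(p\xi_\nu+\phi)$ and $\sin(p\eta)$. Replacing $p$ by $p+2qN$ does not change $\gcd(N,p)$, adds $N(2\nu+1)\pi$, an odd multiple of $\pi$, to $p\xi_\nu$, and adds $4\pi qj$ to $p\eta$. The effect is the same as that of replacing $\phi$ by $\phi+\pi$.
\end{proof}

\section{The criterion, and the factorization on three strands}\label{sec:burau}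

The reduced Burau representation $\Psi$ of $B_N$ acts on the free $\mathbb Z[t^{\pm1}]$-module with basis $u_1,\dots,u_{N-1}$ by
\[
\sigma_ru_r=-tu_r,\qquad \sigma_ru_{r+1}=u_{r+1}+u_r,\qquad \sigma_ru_{r-1}=u_{r-1}+tu_r,
\]
the other $u_j$ being fixed. If the closure of $\beta\in B_N$ is a knot $K$, then (Burau; see \cite[Thm.~3.11]{Birman})
\begin{equation}\label{eq:burau}
\det(I-\Psi(\beta))\doteq(1+t+\dots+t^{N-1})\,\Delta_K(t).
\end{equation}
Recall that $\Delta_K(1)=\pm1$; in particular $\Delta_K\neq0$.

\begin{lemma}\label{lem:criterion}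
Let the knot $K$ be, up to mirror image and orientation, the closure of a braid conjugate to $\beta^{d}$ or $\beta^{-d}$, $d\ge1$, and let $g\in\mathbb Z[t^{\pm1}]$ divide $\det(I-\Psi(\beta))$. If $K$ is fibered, the extreme coefficients of $g$ are $\pm1$.
\end{lemma}

\begin{proof}
Let $F$ be the fiber of $\varpi:\mathbb S^3\setminus K\to S^1$. We first show that $F$ is connected. The total space is connected, so the monodromy permutes the components of $F$ transitively, and all components are homeomorphic. But $K$ is connected, so exactly one component is not a closed surface. Hence there is only one component. By the exact sequence of the fibration, $\varpi_*:\pi_1(\mathbb S^3\setminus K)\to\mathbb Z$ is then onto. As $H_1(\mathbb S^3\setminus K)\cong\mathbb Z$, this map is the abelianization. So the infinite cyclic cover of the complement is the pullback of $\mathbb R\to S^1$, which is $F\times\mathbb R$, and the deck transformation acts on $H_1(F;\mathbb Z)$ by the monodromy. Therefore $\Delta_K$ is the characteristic polynomial of an element of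 $GL(H_1(F;\mathbb Z))$, and its extreme coefficients are $\pm1$.

By \eqref{eq:burau} the same is true of the nonzero polynomial $\det(I-\Psi(\beta^{\pm d}))$. Put $W=\Psi(\beta)$. From $I-W^d=(I-W)(I+W+\dots+W^{d-1})$, and from $\det(I-W^{-d})\doteq\det(I-W^{d})$, which holds because $\det W$ is a unit, we see that $g$ divides this polynomial. Extreme coefficients are integers and multiplicative, so those of $g$ are $\pm1$.
\end{proof}

\subsection*{A worked case: $K(3,5,4)$}

We illustrate the factorization where it is smallest. Let $(N,p,q)=(3,5,4)$. Then $c\equiv2$, so $\Omega_1=\Omega_2=\operatorname{sgn}\sin\frac{4\pi}3=-1$. Further $N'=11$, since $33\equiv1\pmod{16}$, and $P=99\equiv3\pmod 8$. So $\Lambda_i$ is alternately $\sigma_1^{-e_i}$ and $\sigma_2^{-e_i}$ with $e_i=\operatorname{sgn}\sin(\frac{3\pi i}4+\psi)$. Now $(-1)^ie_i=\operatorname{sgn}\sin(\frac{3\pi i}4+\pi i+\psi)=\operatorname{sgn}\sin(-\frac{\pi i}4+\psi)$ has the pattern $++++----$. Hence, in terms of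
\[
A=\sigma_1,\qquad B=\sigma_2^{-1},
\]
the exponents of the alternating word $\beta$ are $\pm(-1)^ie_i$ with one global sign. They follow the pattern $++++----$, and $\beta$ is conjugate to $w_4$ or to $w_4^{-1}$, where $w_4=ABABA^{-1}B^{-1}A^{-1}B^{-1}$ (see Lemma~\ref{lem:words} below). In the basis $u_1,u_2$,
\[
A=\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\1&-s\end{pmatrix}.
\]
To find a factor of $\det(I-w_4)$ we do not multiply eight matrices. Put $V=ABA$, so that $w_4=VBV^{-1}B^{-1}$ and
\[
(I-w_4)\,BV=BV-VB .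
\]
The upper row of $B$ is $(1,0)$, so the upper row of $BV$ equals that of $V$; call it $(a,b)$. The upper row of $VB$ is $(a+b,\,-sb)$. Hence the upper row of $BV-VB$ is $b\,(-1,\,1+s)$, and $b$ divides $\det(I-w_4)$. Here the upper row of $AB$ is $(1-t,-s)$, so
\[
b=(1-t)\cdot1+(-s)\cdot1=1-t-s\doteq t^2-t+1 .
\]
Thus a factor of the Alexander polynomial (note that $t^2-t+1$ is prime to $1+t+t^2$) comes from one entry of $ABA$. This factor is monic, so it does not obstruct fiberedness. On more strands $b$ becomes an $n\times n$ block, and already for $n=3$ its determinant can have extreme coefficients other than $\pm1$.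

\section{The factorization in block form}\label{sec:blocks}

On $N=2n+1$ strands let $G=(G_1,\dots,G_{2n})\in\{\pm1\}^{2n}$ and
\[
A=\prod_{r\text{ odd}}\sigma_r^{G_r},\qquad B=\prod_{r\text{ even}}\sigma_r^{G_r};
\]
the factors of each product commute. We write $A$, $B$ and words in them also for the Burau matrices. Put $\kappa_r=1$ if $G_r=+1$ and $\kappa_r=s$ if $G_r=-1$. From the definition of $\Psi$, in both cases,
\[
\sigma_r^{G_r}:\quad u_r\mapsto-t\kappa_r^2u_r,\qquad u_{r+1}\mapsto u_{r+1}+\kappa_ru_r,\qquad u_{r-1}\mapsto u_{r-1}+t\kappa_ru_r .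
\]
(For $G_r=-1$: $\sigma_r^{-1}u_r=-su_r$. Applying $\sigma_r^{-1}$ to $\sigma_ru_{r+1}=u_{r+1}+u_r$ and to $\sigma_ru_{r-1}=u_{r-1}+tu_r$ gives $\sigma_r^{-1}u_{r+1}=u_{r+1}+su_r$ and $\sigma_r^{-1}u_{r-1}=u_{r-1}+u_r$.) We separate odd and even positions and absorb powers of $t$: let $o_i=t^iu_{2i-1}$ and $\varepsilon_i=t^iu_{2i}$ for $1\le i\le n$. Then $Ao_i=-t\kappa_{2i-1}^2o_i$, $B\varepsilon_i=-t\kappa_{2i}^2\varepsilon_i$ and
\[
A\varepsilon_i=\varepsilon_i+\kappa_{2i-1}o_i+\kappa_{2i+1}o_{i+1},\qquad Bo_i=o_i+t\kappa_{2i}\varepsilon_i+t\kappa_{2i-2}\varepsilon_{i-1},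
\]
where terms with an index out of range are omitted. In the basis $o_1,\dots,o_n,\varepsilon_1,\dots,\varepsilon_n$ this reads
\begin{equation}\label{eq:block}
\begin{gathered}
A=\begin{pmatrix}-T_o&X\\0&I\end{pmatrix},\qquad B=\begin{pmatrix}I&0\\Y&-T_e\end{pmatrix},\\
X=K_oL,\quad Y=tK_eL^{T},\quad T_o=tK_o^2,\quad T_e=tK_e^2,
\end{gathered}
\end{equation}
with $K_o=\operatorname{diag}(\kappa_1,\kappa_3,\dots,\kappa_{2n-1})$, $K_e=\operatorname{diag}(\kappa_2,\kappa_4,\dots,\kappa_{2n})$, and $L$ the $n\times n$ matrix with $1$ on the diagonal and on the first subdiagonal and $0$ elsewhere. As in the worked case, the point is that the upper block row of $B$ is $[I,0]$.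

\begin{lemma}\label{lem:factor}
\begin{enumerate}
\item[\textup{(i)}] $\det(XY-T_o)$ divides $\det(I-w_3)$, where $w_3=ABA\,B^{-1}A^{-1}B^{-1}$.
\item[\textup{(ii)}] $\det(XYX-T_oX-XT_e)$ divides $\det(I-w_4)$, where $w_4=ABAB\,A^{-1}B^{-1}A^{-1}B^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If the upper block row of a matrix is $R\,[R_1,R_2]$ with entries in $\mathbb Z[t^{\pm1}]$, the matrix is $\operatorname{diag}(R,I)$ times another matrix over $\mathbb Z[t^{\pm1}]$, so $\det R$ divides its determinant. Also $\det A$ and $\det B$ are units.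

(i) We have $(I-w_3)BAB=BAB-ABA$. The upper block row of $BAB$ equals that of $AB$, which is $[XY-T_o,\,-XT_e]$. Multiplying it by $A$ on the right, we find that the upper block row of $ABA$ is $[-(XY-T_o)T_o,\ (XY-T_o)X-XT_e]$. The difference is $(XY-T_o)\,[\,I+T_o,\,-X]$.

(ii) Let $V=ABA$ and let $[a,b]$ be its upper block row; by (i), $b=XYX-T_oX-XT_e$. As $V^{-1}=A^{-1}B^{-1}A^{-1}$, we have $w_4=VBV^{-1}B^{-1}$ and $(I-w_4)BV=BV-VB$. The upper block row of $BV$ is $[a,b]$ and that of $VB$ is $[a+bY,\,-bT_e]$. The difference is $b\,[-Y,\ I+T_e]$.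
\end{proof}

\begin{lemma}\label{lem:words}
Let $\beta=\Lambda_0\cdots\Lambda_{2q-1}$ be a word whose letters are alternately $A^{\pm1}$ and $B^{\pm1}$. If the exponents have the cyclic pattern $(++++----)^d$, then $\beta$ is conjugate to $w_4^{d}$ or $w_4^{-d}$. If they have the cyclic pattern $(+++---)^d$, then $\beta$ is conjugate to $w_3^{d}$ or $w_3^{-d}$.
\end{lemma}

\begin{proof}
Rotate the word to start at a $+$ run. The period of the pattern is even, so all $+$ runs start with the same letter. If this is $A$, the word is $w_4^d$, respectively $w_3^d$. If it is $B$, the word is the $d$-th power of $BABA\,B^{-1}A^{-1}B^{-1}A^{-1}=w_4^{-1}$, respectively of $BAB\,A^{-1}B^{-1}A^{-1}=w_3^{-1}$.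
\end{proof}

\begin{remark}\label{rem:equal}
If all $G_r=+1$, Lemma~\ref{lem:factor} gives no information. Then $X=L$, $Y=tL^T$ and $T_o=T_e=tI$, and since $\det L=1$ the two determinants are $t^n\det(LL^T-I)$ and $t^n\det(LL^T-2I)$. The eigenvalues of $LL^T$ are $4\cos^2\frac{\pi j}N$, $1\le j\le n$ (see Section~\ref{sec:composite}), so the two integers are
\[
\prod_j\frac{\sin(3\pi j/N)}{\sin(\pi j/N)},\qquad \prod_j\frac{\sin(4\pi j/N)}{\sin(2\pi j/N)}.
\]
If $\gcd(a,N)=1$, then $j\mapsto aj$ permutes $1,\dots,n$ up to sign modulo $N$, so $\bigl|\prod_j\sin(a\pi j/N)\bigr|$ does not depend on $a$. Thus the second integer is $\pm1$. The first is $\pm1$ or, if $3\mid N$, zero; in the latter case $\det(I-w_3)=0$ and no power of $w_3$ closes to a knot. To use the lemma we need row signs of both kinds.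
\end{remark}

\section{Seven strands: proof of Theorem~\ref{thm:A}}\label{sec:seven}

\subsection*{The braid of $K(7,10,8)$}

Let $(N,p,q)=(7,10,8)$. Since $\gcd(7,80)=1$, Proposition~\ref{prop:braid}(a) shows that $\gamma$ is embedded for all but finitely many $\phi$ modulo $2\pi$. Take such a $\phi$. We have $N'=23$, because $7\cdot23=161\equiv1\pmod{32}$, and $P=23\cdot18=414\equiv-2\pmod{16}$. So $e_i=\operatorname{sgn}\sin(-\frac{\pi i}4+\psi)$ for $0\le i<16$, with pattern $(++++----)^2$ by \eqref{eq:pattern}. Further $c\equiv10\cdot8^{-1}\equiv3\pmod7$, and $\sin\frac{6\pi}7>0$, $\sin\frac{12\pi}7<0$, $\sin\frac{18\pi}7>0$. These are the signs of rows $2,4,6$ and also of rows $5,3,1$. So, with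
\[
G=(+,+,-,-,+,+),\qquad A=\sigma_1\sigma_3^{-1}\sigma_5,\qquad B=\sigma_2\sigma_4^{-1}\sigma_6,
\]
the layers are alternately $A^{e_i}$ and $B^{e_i}$, and $\beta$ is conjugate to $w_4^{2}$ or $w_4^{-2}$ by Lemma~\ref{lem:words}.

\subsection*{The divisor}

Whenever $K_o=K_e=:K$, the block of Lemma~\ref{lem:factor}(ii) is
\begin{equation}\label{eq:M}
XYX-T_oX-XT_e=K\cdot M,\qquad M=t\bigl(LKL^TKL-K^2L-LK^2\bigr),
\end{equation}
and $\det K$ is a unit. Here $K=\operatorname{diag}(1,s,1)$. From
\[
LKL^T=\begin{pmatrix}1&1&0\\1&1+s&s\\0&s&1+s\end{pmatrix},\qquad KL=\begin{pmatrix}1&0&0\\s&s&0\\0&1&1\end{pmatrix}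
\]
we get
\[
LKL^TKL=\begin{pmatrix}1+s&s&0\\1+s+s^2&2s+s^2&s\\s^2&1+s+s^2&1+s\end{pmatrix},\qquad K^2L+LK^2=\begin{pmatrix}2&0&0\\1+s^2&2s^2&0\\0&1+s^2&2\end{pmatrix},
\]
so that
\[
M=\begin{pmatrix}1-t&1&0\\1&2-s&1\\s&1&1-t\end{pmatrix}.
\]
Expanding along the first row,
\[
\det M=(1-t)\bigl[(2-s)(1-t)-1\bigr]-\bigl[(1-t)-s\bigr]=(3-4t+2t^2-s)-(1-t-s)=2t^2-3t+2 .
\]
By Lemma~\ref{lem:factor}(ii), $2t^2-3t+2$ divides $\det(I-\Psi(w_4))$. By Lemma~\ref{lem:criterion}, $K(7,10,8,\phi)$ is not fibered. Since $7$ is odd and $10,8>7$, the conjecture is disproved.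

\subsection*{Coprime frequencies}

The same word $w_4$ appears for $(N,p,q)=(7,19,4)$. Here $c\equiv19\cdot4^{-1}\equiv5\cdot2\equiv3\pmod7$, so the row signs are as above. Moreover $N'=7$, since $49\equiv1\pmod{16}$, and $P=7\cdot23=161\equiv1\pmod8$, so $e_i=\operatorname{sgn}\sin(\frac{\pi i}4+\psi)$ has pattern $++++----$. Hence every embedded $K(7,19,4,\phi)$ is, up to mirror image and orientation, the closure of a conjugate of $w_4^{\pm1}$, and is not fibered. Here $q=4<N$, so this triple is not covered by the conjecture, but Lemma~\ref{lem:sym} moves it into the required range. By part (i), every embedded $K(7,4,19,\phi)$ is the mirror image of such a knot. By part (ii), with $2qN=2\cdot19\cdot7=266$, every embedded $K(7,270,19,\phi)$ is equal to an embedded $K(7,4,19,\phi+\pi)$ and is not fibered. Finally $270,19>7$, $\gcd(270,19)=1$, and $\gcd(7,270\cdot19)=1$, so $\gamma$ is embedded for all but finitely many phases modulo $2\pi$. This proves Theorem~\ref{thm:A}. \qed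

\section{Theorem~\ref{thm:B}(1): $N\equiv3\pmod4$}\label{sec:three}

The triple $(7,10,8)$ is the case $N=7$, $d=2$ of a family in which the row signs repeat the pattern $+,+,-,-$. Let $n=2m+1$ with $m\ge1$, so $N=4m+3$, and let $(p,q)=((N-2)d,4d)$ with $\gcd(d,N)=1$ and $4d>N$. Then $\gcd(N,pq)=1$. Also $d\ge2$, so $p\ge2N-4>N$. There are infinitely many such $d$. Let $\gamma$ be embedded.

\subsection*{The braid}

Modulo $N$ we have $c\equiv\frac{-2}{4}=-\frac12\equiv n$, so
\[
\Omega_{2l}=\Omega_{N-2l}=\operatorname{sgn}\sin\frac{2\pi nl}N=\operatorname{sgn}\sin\Bigl(\pi l-\frac{\pi l}N\Bigr)=(-1)^{l-1}.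
\]
Next, $P/q=N'(N+2)/4$. As $NN'\equiv1\pmod{16d}$, we have $N'(N+2)\equiv1+2N'\pmod8$, and $N'\equiv3\pmod4$ because $N\equiv3\pmod4$. So $N'(N+2)\equiv-1\pmod8$ and $e_i=\operatorname{sgn}\sin(-\frac{\pi i}4+\psi)$. There are $2q=8d$ layers, with pattern $(++++----)^d$.

We claim that $\Omega_{2i-1}=\Omega_{2i}=(-1)^{i-1}$. The even rows are clear. The odd row $N-2l$ is $2i-1$ with $i=n-l+1$, so the claim requires $(-1)^{n-l}=(-1)^{l-1}$, which holds because $n$ is odd. This is the second use of $N\equiv3\pmod4$. With $G=\Omega$, Lemma~\ref{lem:words} shows that $\beta$ is conjugate to $w_4^{d}$ or $w_4^{-d}$, and \eqref{eq:M} holds with $K=\operatorname{diag}(\chi_1,\dots,\chi_n)=\operatorname{diag}(1,s,1,s,\dots,1)$.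

\subsection*{The matrix $M$}

Put $\vartheta_i=t\chi_i^2$, so $\vartheta_i=t$ for $i$ odd and $\vartheta_i=s$ for $i$ even, and note that $t\chi_i\chi_{i+1}=1$. The matrix $S=LKL^T$ is symmetric tridiagonal with $S_{ii}=\chi_i+\chi_{i-1}$ (where $\chi_0=0$) and $S_{i,i+1}=\chi_i$. Since $(KL)_{jj}=(KL)_{j,j-1}=\chi_j$, we have $(SKL)_{ij}=S_{ij}\chi_j+S_{i,j+1}\chi_{j+1}$ (the second term is absent for $j=n$). The nonzero entries of $tSKL$ and of $t(K^2L+LK^2)$ are therefore
\[
\begin{array}{c|l|l}
(i,j)& tSKL & t(K^2L+LK^2)\\ \hline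
(i,i+1)& t\chi_i\chi_{i+1}=1 & 0\\
(i,i)& \vartheta_i+[i>1]+[i<n] & 2\vartheta_i\\
(i,i-1)& t\chi_{i-1}^2+t(\chi_i+\chi_{i-1})\chi_i=\vartheta_{i-1}+\vartheta_i+1 & \vartheta_i+\vartheta_{i-1}\\
(i,i-2)& t\chi_{i-1}^2=\vartheta_{i-1} & 0
\end{array}
\]
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. Hence
\[
M_{i,i+1}=M_{i,i-1}=1,\qquad M_{ii}=[i>1]+[i<n]-\vartheta_i,\qquad M_{i,i-2}=\vartheta_{i-1},
\]
and all other entries are $0$. For $n=3$ this is the matrix of Section~\ref{sec:seven}.

\subsection*{The leading coefficient}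

We rescale rows and columns so that the matrix has an invertible limit as $t\to\infty$. Multiply row $2j$ by $t^{-j}$ and column $2j$ by $t^{j}$ for $1\le j\le m$; multiply row $2j+1$ by $t^{-1-j}$ and column $2j+1$ by $t^{j}$ for $0\le j\le m$. The determinant gets multiplied by $t^{-(m+1)}$. The rescaled entries are as follows.
\begin{itemize}
\item Row $2j+1$: on the diagonal $t^{-1}(\text{constant}-t)\to-1$; in column $2j+2$ (if $j<m$) the entry $1$; in column $2j$ (if $j\ge1$) the entry $t^{-1}\to0$; in column $2j-1$ (if $j\ge1$) the entry $s\cdot t^{-2}=t^{-3}\to0$.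
\item Row $2j$: on the diagonal $2-s\to2$; in column $2j+1$ the entry $1$; in column $2j-1$ the entry $t^{-1}\to0$; in column $2j-2$ (if $j\ge2$) the entry $t\cdot t^{-1}=1$.
\end{itemize}
In the limit matrix add row $2j+1$ to row $2j$, for each $1\le j\le m$. This cancels the entry of row $2j$ in column $2j+1$ and, when $j<m$, adds $1$ in column $2j+2$. Now the even rows are zero in all odd columns, and in the even columns they form the $m\times m$ tridiagonal matrix with $2$ on the diagonal and $1$ beside it, whose determinant is $m+1$. The odd rows and columns form $-I_{m+1}$. So the limit determinant is $(-1)^{m+1}(m+1)\ne0$, and $\det M$ has leading coefficient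
\[
\pm(m+1)=\pm\frac{N+1}4,
\]
of absolute value at least $2$. By Lemmas~\ref{lem:factor}(ii) and~\ref{lem:criterion}, $K(N,p,q,\phi)$ is not fibered. \qed

\section{Theorem~\ref{thm:B}(2): composite $N$}\label{sec:composite}

For composite $N$ there is a different mechanism. All row signs are equal, so the Burau matrices split into $2\times2$ blocks, and the top coefficient of a block is a product over the runs of equal time signs, with one factor depending on each run length. We arrange that all but two of the runs have as length a divisor $m$ of $N$; for such a run the factor is not a unit.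

Let $N=km$ be odd, $k$ prime, $m\ge3$, $q=N+1$, and $p>N$ with $p\equiv1\pmod N$ and $p\equiv-k\pmod{2q}$. Since $\gcd(N,2q)=1$, infinitely many such $p$ exist. As $p\equiv q\equiv1\pmod N$, we have $\gcd(N,pq)=1$. Let $\gamma$ be embedded and write $K=K(N,p,q,\phi)$.

\subsection*{The braid}

Here $c\equiv1$, so all $\Omega_r=+$, and we take all $G_r=+$. Since $q$ is even, $N^2=(q-1)^2\equiv q^2+1\equiv1\pmod{2q}$, so $N'\equiv N\pmod{2q}$. As $k$ is odd,
\[
P\equiv(q-1)(q-k)\equiv k-q(k+1)\equiv k\pmod{2q}.
\]
Thus $e_i=\operatorname{sgn}\sin(\frac{\pi ki}q+\psi)$. We have $e_{i+q}=-e_i$, so exactly $q$ of the $2q$ signs are $+$. There are $2k$ cyclic runs of equal signs. Each consists of the integers in an interval of length $q/k=m+\frac1k$ with non-integral endpoints, so it has length $m$ or $m+1$. The total length is $2q=2km+2$, so exactly two runs have length $m+1$, and $2k-2>0$ runs have length $m$. All run lengths are less than $N$.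

\subsection*{Reduction to $2\times2$ blocks}

In \eqref{eq:block} we have $X=L$, $Y=tL^T$ and $T_o=T_e=tI$. The matrix $\begin{pmatrix}0&L\\L^T&0\end{pmatrix}$ is the adjacency matrix of the path $o_1,\varepsilon_1,o_2,\varepsilon_2,\dots,o_n,\varepsilon_n$ with $2n=N-1$ vertices. Its eigenvalues are $2\cos\frac{\pi j}N$, $1\le j\le2n$, with eigenvector $\bigl(\sin\frac{\pi jv}N\bigr)_{v}$, where $v=1,\dots,2n$ numbers the vertices along the path, because $\sin\frac{\pi j(v-1)}N+\sin\frac{\pi j(v+1)}N=2\cos\frac{\pi j}N\sin\frac{\pi jv}N$ and the sine vanishes for $v=0,N$. The positive ones are $\mu_j=2\cos\frac{\pi j}N$ with $1\le j\le n$; they are distinct algebraic integers. Writing the eigenvector for $\mu_j$ as $(a_j,b_j)$, we have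
\[
Lb_j=\mu_ja_j,\qquad L^Ta_j=\mu_jb_j .
\]
Both $a_j$ and $b_j$ are nonzero, as $\mu_j\ne0$. They are eigenvectors of $LL^T$ and $L^TL$ for the distinct eigenvalues $\mu_j^2$, so $a_1,\dots,a_n$ and $b_1,\dots,b_n$ are bases of $\mathbb R^n$. On the invariant subspace spanned by $a_j$ (in the odd part) and $b_j$ (in the even part),
\[
A=\begin{pmatrix}-t&\mu\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\t\mu&-t\end{pmatrix},\qquad\mu=\mu_j .
\]
Hence $\det(I-\Psi(\beta))=\prod_{j=1}^n\det(I-\beta_{\mu_j})$, where $\beta_\mu$ is the word $\beta$ in these $2\times2$ matrices.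

\subsection*{Collecting runs}

The next step turns each run of alternating letters $A$ and $B$ into a power of a single matrix. Put
\[
D=\begin{pmatrix}0&1\\t&0\end{pmatrix},\qquad \Sigma=\begin{pmatrix}\mu&-1\\1&0\end{pmatrix}.
\]
Then $D^2=tI$ and, by direct multiplication, $AD=t\Sigma$ and $DAD^{-1}=t^{-1}D(AD)=D\Sigma=B$. Since $D^2$ is scalar, also $DBD^{-1}=A$. Further,
\[
D^{-1}A=t^{-1}DA=t^{-1}D(AD)D^{-1}=D\Sigma D^{-1},\qquad\text{so}\qquad A^{-1}D=D\Sigma^{-1}D^{-1}.
\]
Rotate the word cyclically to start at a $+$ run, and conjugate by $D$, which exchanges $A$ and $B$, if its first letter is $B$. Let $e_0',\dots,e_{2q-1}'$ be the rotated signs, and let $\ell_1,\ell_1',\ell_2,\ell_2',\dots,\ell_k,\ell_k'$ be the lengths of the successive $+$ and $-$ runs. Then $\beta_\mu$ is conjugate to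
\[
\prod_{i=0}^{2q-1}D^iA^{e_i'}D^{-i}=\Bigl(\prod_{i=0}^{2q-1}A^{e_i'}D\Bigr)D^{-2q}=\prod_{i=1}^{k}\Sigma^{\ell_i}\,D\,\Sigma^{-\ell_i'}D^{-1};
\]
the $q$ factors $t$ from $AD=t\Sigma$ cancel $D^{-2q}=t^{-q}I$.

\subsection*{The leading coefficient of a block}

For fixed $j$ let $U_a=\sin\bigl((a+1)\frac{\pi j}N\bigr)/\sin\frac{\pi j}N$. Then $U_{-1}=0$, $U_0=1$ and $U_{a+1}=\mu U_a-U_{a-1}$, so $U_a$ ($a\ge-1$) is an integer polynomial in $\mu$, and by induction on $\ell\ge1$
\[
\Sigma^{\ell}=\begin{pmatrix}U_\ell&-U_{\ell-1}\\U_{\ell-1}&-U_{\ell-2}\end{pmatrix}.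
\]
Since $\det\Sigma=1$, inverting and conjugating by $D$ gives
\[
\Sigma^{-\ell'}=\begin{pmatrix}-U_{\ell'-2}&U_{\ell'-1}\\-U_{\ell'-1}&U_{\ell'}\end{pmatrix},\qquad
D\Sigma^{-\ell'}D^{-1}=\begin{pmatrix}U_{\ell'}&-sU_{\ell'-1}\\tU_{\ell'-1}&-U_{\ell'-2}\end{pmatrix}.
\]
So each factor $\Sigma^{\ell_i}D\Sigma^{-\ell_i'}D^{-1}$ has degree at most $1$ in $t$, with $t$-coefficient
\[
\begin{pmatrix}-U_{\ell_i-1}U_{\ell_i'-1}&0\\-U_{\ell_i-2}U_{\ell_i'-1}&0\end{pmatrix}.
\]
In a product of matrices $\begin{pmatrix}x_i&0\\y_i&0\end{pmatrix}$ the upper left entry is $\prod x_i$ and the second column is zero. Hence the $t^k$-coefficient of $\operatorname{tr}\beta_\mu$ is $\prod_i(-U_{\ell_i-1}U_{\ell_i'-1})$, and no higher powers of $t$ occur. As $\det\beta_\mu=1$, we have $\det(I-\beta_\mu)=2-\operatorname{tr}\beta_\mu$. For $j=1$ its top coefficient, at $t^k$, is therefore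
\[
\pm\prod_{\text{runs}}\frac{\sin(\ell\pi/N)}{\sin(\pi/N)}\neq0,
\]
where $\ell$ denotes the length of the run; it is nonzero since all $\ell<N$. This is a product of algebraic integers, one of which, from a run of length $m$, is
\[
\rho=\frac{\sin(m\pi/N)}{\sin(\pi/N)} .
\]

\subsection*{$\rho$ is not a unit}

Up to a root of unity, $\rho$ equals $\frac{1-\zeta^m}{1-\zeta}$ with $\zeta=e^{2\pi i/N}$. Recall that the norm of $1-\zeta$ from $\mathbb Q(\zeta)$ to $\mathbb Q$ is $\Phi_N(1)$, where $\Phi_N$ is the cyclotomic polynomial. It equals $k$ if $N$ is a power of $k$, and $1$ if $N$ is not a prime power. Since $\zeta^m$ is a primitive $k$-th root of unity and $\Phi_k(1)=k$, the norm of $1-\zeta^m$ is $k^{E}$ with $E=\varphi(N)/\varphi(k)$, where $\varphi$ is Euler's function. Write $N=k^ar$ with $k\nmid r$. Then $E=k^{a-1}\varphi(r)\ge2$: if $a\ge2$ it is at least $k\ge3$, and if $a=1$ then $r=m\ge3$ and $\varphi(r)\ge2$. So the norm of $\frac{1-\zeta^m}{1-\zeta}$ is $k^{E-1}$ or $k^E$, which is divisible by $k$, and $\rho$ is not a unit. (For $m=1$,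 that is, for prime $N$, we would have $\rho=1$.)

\subsection*{Conclusion}

If $K$ were fibered, the top coefficient of $\det(I-\Psi(\beta))$ would be $\pm1$, by Lemma~\ref{lem:criterion} with $d=1$ and $g=\det(I-\Psi(\beta))$. It is the product of the top coefficients of the $n$ factors $\det(I-\beta_{\mu_j})$, which are nonzero because $\Delta_K\ne0$ and whose coefficients are algebraic integers. So each of these top coefficients would be a unit, and with it $\rho$, which divides the one for $j=1$. This is a contradiction. \qed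

\section{Theorem~\ref{thm:B}(3): primes $N\equiv1\pmod4$}\label{sec:prime}

Now $n$ is even and $N$ has no divisors to exploit, so neither of the previous constructions applies. We use the word $w_3$. Its divisor $\det(XY-T_o)$ is, up to a unit, the determinant of a symmetric tridiagonal matrix, so it can be computed row by row, and we choose the row signs so that this recursion follows one simple rule along long blocks of rows. It can then be followed to leading order.

Let $N\ge13$ be a prime with $N\equiv1\pmod4$. For $N\ne13$ an integer $C$ with $N/6<C<N/5$ exists: $C=3$ for $N=17$, $C=5$ for $N=29$, and for $N\ge37$ the interval has length $N/30>1$. For $N=13$ there is none, and $C=4$. For $1\le r\le2n$ put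
\[
F_r=\operatorname{sgn}\sin\frac{\pi rC}N\neq0,\qquad G_r=\begin{cases}F_r&r\text{ odd},\\-F_r&r\text{ even}.\end{cases}
\]

\subsection*{The braid}

Let $(p,q)=(dp_0,3d)$ and $P_0$ be as in Theorem~\ref{thm:B}(3). Since $\gcd(N,6)=1$, the two congruences for $p_0$ are compatible and infinitely many such $(p,q)$ exist. We have $\gcd(N,pq)=1$ and $c\equiv p_0/3\equiv C\pmod N$. Let $\gamma$ be embedded. Then $P/q=N'(p_0+3)/3$, and $NN'\equiv1\pmod6$ gives $N'(p_0+3)\equiv P_0\pmod6$. Hence
\[
e_i=\operatorname{sgn}\sin\Bigl(\frac{\pi P_0i}3+\psi\Bigr),\qquad0\le i<6d .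
\]
We claim that, with $A$ and $B$ formed from $G$, $\beta$ is conjugate to $w_3^{d}$ or $w_3^{-d}$. Let $\omega_l=\operatorname{sgn}\sin\frac{2\pi Cl}N=\Omega_{2l}=\Omega_{N-2l}$. In any case $F_{2l}=\omega_l$, while $F_{N-2l}=\operatorname{sgn}\sin(\pi C-\frac{2\pi Cl}N)$ is $-\omega_l$ for $C$ even and $\omega_l$ for $C$ odd.
\begin{itemize}
\item \emph{$C$ even.} Here $\Omega_r=-G_r$ on all rows, so $\Lambda_i$ is $A^{-e_i}$ or $B^{-e_i}$. As $P_0=1$, $e$ has pattern $(+++---)^d$ by \eqref{eq:pattern}, and so has $-e$.
\item \emph{$C$ odd.} Here $\Omega_r=G_r$ on odd rows and $\Omega_r=-G_r$ on even rows. Even rows occur exactly at the $i$ of one parity, so the exponents of $A$ and $B$ are $\pm(-1)^ie_i$ with one global sign. As $P_0=2$, $(-1)^ie_i=\operatorname{sgn}\sin(\frac{2\pi i}3+\pi i+\psi)=\operatorname{sgn}\sin(-\frac{\pi i}3+\psi)$ again has pattern $(+++---)^d$.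
\end{itemize}
The claim follows from Lemma~\ref{lem:words}.

\subsection*{The divisor as a recursion}

By \eqref{eq:block}, $XY-T_o=K_oJ$ with $J=t(LK_eL^T-K_o)$, and $\det K_o$ is a unit. Put $\lambda_i=t\kappa_{2i}$ for $1\le i\le n$, which is a unit, $\lambda_0=0$, and $\tau_i=t\kappa_{2i-1}$. The matrix $J$ is symmetric tridiagonal with
\[
J_{ii}=\lambda_i+\lambda_{i-1}-\tau_i,\qquad J_{i,i+1}=\lambda_i .
\]
Its leading principal minors satisfy $D_0=1$, $D_1=\lambda_1-\tau_1$ and $D_i=J_{ii}D_{i-1}-\lambda_{i-1}^2D_{i-2}$ for $i\ge2$. Write $D_i=h_{i+1}\prod_{1\le j\le i}\lambda_j$. Dividing the recursion by $\prod_{1\le j<i}\lambda_j$ gives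
\[
\lambda_i(h_{i+1}-h_i)=\lambda_{i-1}(h_i-h_{i-1})-\tau_ih_i ,
\]
which also holds for $i=1$, where the first term on the right is absent. With $v_i=\lambda_i(h_{i+1}-h_i)$ and $v_0=0$ this is the pair of first-order rules $v_i=v_{i-1}-\tau_ih_i$, $h_{i+1}=h_i+v_i/\lambda_i$, starting from $h_1=1$. So $\det(XY-T_o)\doteq f:=h_{n+1}$.

The first rule involves row $2i-1$, where $G=F$, so $\tau_i=t$ if $F=+$ and $\tau_i=1$ if $F=-$. The second involves row $2i$, where $G=-F$, so $\lambda_i=1$ if $F=+$ and $\lambda_i=t$ if $F=-$. Therefore: start with $(h,v)=(1,0)$ and process the rows $r=1,\dots,2n$ by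
\begin{equation}\label{eq:rec}
r\text{ odd}:\ v\leftarrow\begin{cases}v-t\,h&F_r=+\\v-h&F_r=-\end{cases}\qquad
r\text{ even}:\ h\leftarrow\begin{cases}h+v&F_r=+\\h+s\,v&F_r=-\end{cases}
\end{equation}
The final $h$ is $f$. By Lemmas~\ref{lem:criterion} and~\ref{lem:factor}(i), it suffices to show that $f$ has an extreme coefficient different from $\pm1$.

\subsection*{$N=13$}

With $C=4$ we have $F=(+++---+++---)$. The successive new values are
\[
\begin{array}{llll}
1:\ v=-t;& 2:\ h=1-t;& 3:\ v=t^2-2t;& 4:\ h=-1;\\
5:\ v=t^2-2t+1;& 6:\ h=t-3+s;& 7:\ v=t;& 8:\ h=2t-3+s;\\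
9:\ v=-2t^2+4t-1;& 10:\ h=1;& 11:\ v=-2t^2+4t-2;& 12:\ h=5-2t-2s .
\end{array}
\]
So $f\doteq2t^2-5t+2$, and the knots are not fibered.

\subsection*{$N\ge17$: blocks and states}

The sequence $F$ consists of the $C$ blocks $\{r:\beta N/C<r<(\beta+1)N/C\}$, $0\le\beta<C$, with signs $+,-,+,\dots$ in turn. Here $C\geq 3$. As $5<N/C<6$ and $\gcd(C,N)=1$, every block has length $5$ or $6$. The first block, $0<r<N/C$, has length exactly $5$, and by $r\mapsto N-r$ so has the last.

Let $O(s^j)$ denote Laurent polynomials containing only powers $s^i$ with $i\le j$, and write $x\sim\alpha s^k$ for $x=\alpha s^k+O(s^{k-1})$ with $\alpha\neq0$ an integer. We follow the highest power of $s$, that is, the lowest power of $t$. Two kinds of states suffice to describe the recursion inside the $-$ blocks: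
\[
(E):\ h\sim\alpha s^k,\ \ v\sim\alpha s^{k-1};\qquad\qquad(O):\ h\sim\alpha s^k,\ \ h+v=O(s^{k-1}).
\]
State $(E)$ will occur only after an even row and $(O)$ only after an odd row. We shall see that the second block produces a state with $|\alpha|=2$, and that every later $-$ block again reaches such a state.

\emph{Step 1: inside a $-$ block.} An odd row turns $(E)$ into $(O)$ with the same $\alpha,k$: the new $v$ is $v_{\mathrm{old}}-h$, so $h+v_{\mathrm{new}}=v_{\mathrm{old}}=O(s^{k-1})$. An even row turns $(O)$ into $(E)$ with $(-\alpha,k+1)$ in place of $(\alpha,k)$: in $(O)$ we have $v\sim-\alpha s^k$, so $h_{\mathrm{new}}=h+sv\sim-\alpha s^{k+1}$. Thus, once a $-$ block has reached $(E)$ or $(O)$, it stays in these states to its end with the same $|\alpha|$. It ends in $(E)$ if its last row is even and in $(O)$ if its last row is odd.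

\emph{Step 2: the first block and the start of the second.} Rows $1$--$5$ are $+$ and give in turn $v=-t$, $h=1-t$, $v=-2t+t^2$, and then
\[
h=1-3t+t^2,\qquad v=-3t+4t^2-t^3 .
\]
Row $6$ is $-$: $h=1-3t+t^2+(-3+4t-t^2)=-2+t$. Row $7$ is $-$: $v=2-4t+4t^2-t^3$, so $h+v=-3t+4t^2-t^3=O(s^{-1})$. This is state $(O)$ with $\alpha=-2$ and $k=0$.

\emph{Step 3: a $+$ block after a $-$ block ending in $(E)$.} It starts with an odd row. Successive rows give
\[
v=O(s^{k-2}),\qquad h\sim\alpha s^k,\qquad v\sim-\alpha s^{k-1},\qquad h\sim\alpha s^k,\qquad v\sim-2\alpha s^{k-1},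
\]
where in the first row the leading terms of $v$ and $th$ cancel; a block of length $5$ ends here. For length $6$ a further even row gives $h\sim\alpha s^k$ again. In both cases the block ends with $h\sim\alpha s^k$ and $v\sim-2\alpha s^{k-1}$. The next $-$ block, if there is one, starts with an even row (after length $5$) or an odd row (after length $6$).
\begin{itemize}
\item Even row first: $h\leftarrow h+sv\sim\alpha s^k-2\alpha s^k=-\alpha s^k$, with $v=O(s^{k-1})$. After the next, odd row $h+v_{\mathrm{new}}=v_{\mathrm{old}}=O(s^{k-1})$: state $(O)$ with $-\alpha$.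
\item Odd row first: $h+v_{\mathrm{new}}=v_{\mathrm{old}}=O(s^{k-1})$: state $(O)$ with $\alpha$.
\end{itemize}

\emph{Step 4: a $+$ block after a $-$ block ending in $(O)$.} It starts with an even row, at $h\sim\alpha s^k$, $v\sim-\alpha s^k$, $h+v=O(s^{k-1})$. Successive rows give
\[
h=O(s^{k-1}),\qquad v\sim-\alpha s^k,\qquad h\sim-\alpha s^k,\qquad v\sim-\alpha s^k,\qquad h\sim-2\alpha s^k ;
\]
a block of length $5$ ends here. For length $6$ a further odd row gives $v\sim-\alpha s^k$ again. In both cases the block ends with $h\sim-2\alpha s^k$ and $v\sim-\alpha s^k$. The next $-$ block, if there is one, starts with an odd row (after length $5$) or an even row (after length $6$).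
\begin{itemize}
\item Odd row first: $v\leftarrow v-h\sim\alpha s^k$. After the next, even row $h\sim\alpha s^{k+1}$: state $(E)$ with $(\alpha,k+1)$.
\item Even row first: $h\leftarrow h+sv\sim-\alpha s^{k+1}$, with $v\sim-\alpha s^k$: state $(E)$ with $(-\alpha,k+1)$.
\end{itemize}

\emph{Conclusion.} By Steps 1--4 and induction over the blocks, each $-$ block is in state $(E)$ or $(O)$ with $|\alpha|=2$ after at most two of its rows, and from there to its end; recall that it has at least $5$ rows. The last row processed is $2n$, which is even.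
\begin{itemize}
\item If $C$ is even, the last block is a $-$ block. It ends in an even row, hence in state $(E)$, and $f=h\sim\pm2s^k$ for some $k$.
\item If $C$ is odd, the last block is a $+$ block of length $5$ ending in an even row. So it starts with an even row, the preceding $-$ block ended in state $(O)$, and by Step 4, $f=h\sim-2\alpha s^k=\pm4s^k$ for some $k$.
\end{itemize}
In either case the lowest coefficient of $f$ as a Laurent polynomial in $t$ is $\pm2$ or $\pm4$, and the knots are not fibered. This completes the proof of Theorem~\ref{thm:B}. \qed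

\begin{thebibliography}{9}
\bibitem{Birman} Birman, \emph{Braids, Links and Mapping Class Groups}.
\bibitem{SV} Marc Soret, Marina Ville, \emph{Singularity Knots of Minimal Surfaces in $\mathbb{R}^4$}, arXiv:math/0702254 (2007).
\end{thebibliography}

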